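\title{Curves tangent to foliations with numerically trivial canonical class on Fano manifolds}

\begin{abstract}
Let $X$ be a complex Fano manifold and let $\mathcal{G}$ be a possibly singular foliation of positive rank on $X$ whose canonical class is numerically trivial. We prove that some projective curve on $X$ is tangent to $\mathcal{G}$. The proof restricts $\mathcal{G}$ to very free rational curves. Either these curves have enough room to move along the leaves, and an algebraicity criterion produces the tangent curve, or $\mathcal{G}$ is generated by a Lie algebra of global vector fields, and the curve is found in an orbit closure of an algebraic group.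
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are defined over $\mathbb{C}$. A \emph{Fano manifold} is a projective manifold whose anticanonical class is ample. Let $X$ be a projective manifold of dimension $n$. A \emph{foliation} on $X$ is a coherent subsheaf $\mathcal{G}\subsetneq T_X$ that is closed under the Lie bracket and saturated, meaning that $T_X/\mathcal{G}$ is torsion free. Its \emph{rank} $r$ is the generic rank of $\mathcal{G}$. Let $X^\circ\subset X$ be the open set where $T_X/\mathcal{G}$ is locally free, that is, where $\mathcal{G}$ is a subbundle of $T_X$, and for $x\in X^\circ$ let $\mathcal{G}_x\subset T_xX$ be the fiber. A torsion free sheaf on a manifold is locally free outside a closed subset of codimension at least $2$, so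
\[
\operatorname{codim}(X\setminus X^\circ)\ge 2 .
\]
The \emph{canonical class} of $\mathcal{G}$ is $K_{\mathcal{G}}=-c_1(\mathcal{G})$; thus $\mathcal{O}_X(-K_{\mathcal{G}})\cong\det\mathcal{G}$ is the line bundle that agrees with $\bigwedge^r\mathcal{G}$ on $X^\circ$. We write $K_{\mathcal{G}}\equiv 0$ if $K_{\mathcal{G}}$ is numerically trivial. A \emph{curve} on $X$ is an irreducible closed subvariety $C\subset X$ of dimension one, and $C$ is \emph{tangent to $\mathcal{G}$} if a general point $x\in C$ lies in $X^\circ$ and satisfies $T_xC\subset\mathcal{G}_x$.

On $X^\circ$ the foliation has leaves, which are immersed complex manifolds of dimension $r$, and $K_{\mathcal{G}}$ plays the role of their canonical class: if $F\subset X^\circ$ is a compact leaf, then $\mathcal{G}|_F=T_F$ and $K_{\mathcal{G}}|_F=K_F$. Leaves are usually neither compact nor algebraic, and a tangent curve is the weakest algebraic trace that a foliation can leave: one algebraic curve running inside one leaf. The following question comes from \cite{Druel}.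

\medskip
\noindent\emph{Let $X$ be a Fano manifold and $\mathcal{G}$ a foliation of positive rank on $X$ with $K_{\mathcal{G}}\equiv0$. Is there a curve on $X$ tangent to $\mathcal{G}$?}
\medskip

The condition $K_{\mathcal{G}}\equiv 0$ alone forces nothing: a linear foliation on a product of elliptic curves may have no tangent curve (Example~\ref{ex:abelian}). Nor can one hope for a tangent curve through a general point of a Fano manifold: a general linear vector field on $\mathbb{P}^2$ has exactly three tangent curves (Example~\ref{ex:P2}). But these three curves are there for a structural reason, as closures of small orbits of the algebraic group generated by the flow, and this suggests that the answer is yes.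

\begin{theorem}\label{thm:main}
Let $X$ be a Fano manifold and $\mathcal{G}$ a foliation of rank $r>0$ on $X$ with $K_{\mathcal{G}}\equiv0$. Then there is a curve on $X$ tangent to $\mathcal{G}$.
\end{theorem}

A Fano manifold carries many rational curves $f:\mathbb{P}^1\to X$ with $f^*T_X$ ample, but none of them has a reason to be tangent to $\mathcal{G}$. We use them as probes. For a general such $f$, the bundle $f^*\mathcal{G}$ on $\mathbb{P}^1$ has degree $0$, so it either has a summand of positive degree or is trivial. The main tool (Proposition~\ref{prop:criterion}) says that a complex submanifold of $S\times X^\circ$, with $S$ projective, whose fibers over $S$ run along the leaves, yields a tangent curve as soon as it contains a rational curve with more than $\dim S$ positive directions. If $f^*\mathcal{G}$ has a positive summand, we apply this with $S=\mathbb{P}^1$ to the manifold swept out by the deformations of $f$ along the leaves (Section~\ref{sec:positive}). If $f^*\mathcal{G}$ is always trivial, we apply it with $S=X$ to the manifold of pairs of nearby points on a common leaf; when the criterion fails there, we obtain $\mathcal{G}\cong\mathcal{O}_X^r$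 (Section~\ref{sec:graph}). This last case is a problem about algebraic groups (Section~\ref{sec:groups}). Section~\ref{sec:proof} assembles the proof and records where each hypothesis enters.

\section{Three examples}\label{sec:examples}

To recognize foliations we use the following remark. Let $\mathcal{E}$ be locally free and let $\mathcal{E}\to T_X$ be injective on fibers outside a closed subset $\Sigma$ of codimension at least $2$. Then $T_X/\mathcal{E}$ is torsion free. Indeed, if a local vector field $s$ has torsion image in $T_X/\mathcal{E}$, then $s$ is a section of $\mathcal{E}$ outside $\Sigma$, where the quotient is locally free, and this section of $\mathcal{E}$ extends over $\Sigma$ because its coefficients do.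

\begin{example}[no tangent curve]\label{ex:abelian}
Let $E=\mathbb{C}/\Lambda$ be an elliptic curve, $X=E\times E$ with coordinates $x,y$, and $\mathcal{G}=\mathcal{O}_X\cdot(\partial_x+\alpha\partial_y)$, so that $K_{\mathcal{G}}=0$. Choose $\alpha$ outside the countable set $\{\lambda'/\lambda:\lambda,\lambda'\in\Lambda,\ \lambda\ne0\}$. Then the line $\{(t,\alpha t)\}$ meets $\Lambda\times\Lambda$ only in $0$, and every leaf is isomorphic to $\mathbb{C}$. If $C$ were a tangent curve, the form $dy-\alpha\,dx$ would pull back to zero on the normalization $\tilde C$, so $\tilde C\to X$ would factor through a nonconstant holomorphic map from $\tilde C$ to a leaf $\mathbb{C}$, which is impossible.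
\end{example}

\begin{example}[only special tangent curves]\label{ex:P2}
On $X=\mathbb{P}^2$ with affine coordinates $x,y$, let $\xi=x\partial_x+\alpha y\partial_y$ with $\alpha\notin\mathbb{Q}$. This is the vector field induced by the matrix $\operatorname{diag}(0,1,\alpha)$. It vanishes exactly at the three coordinate points, so $\mathcal{G}=\mathcal{O}_X\cdot\xi$ is a foliation with $K_{\mathcal{G}}=0$. The three coordinate lines are invariant under the flow, hence tangent to $\mathcal{G}$. There is no other tangent curve. Any other curve $C$ meets the torus $(\mathbb{C}^*)^2$, and tangency means that $dy/y-\alpha\,dx/x$ vanishes on the normalization $\tilde C$. Taking residues gives $\operatorname{ord}_q y=\alpha\operatorname{ord}_q x$ for all $q\in\tilde C$, so both orders vanish, and $x,y$ are constant on $\tilde C$, which is absurd.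

The flow of $\xi$ lies in the torus $A=(\mathbb{C}^*)^2$ and in no proper closed subgroup, since it lies in the kernel of a character $x^ay^b$ only if $a+b\alpha=0$. The orbits of $A$ on which $\xi$ does not vanish are the open orbit and three copies of $\mathbb{C}^*$. The tangent curves are the closures of those of minimal dimension. Section~\ref{sec:groups} generalizes this observation.
\end{example}

\begin{example}[a positive summand]\label{ex:P3}
By the Euler sequence, a vector field on $\mathbb{C}^4$ with homogeneous coefficients of degree $k$ defines a map $\mathcal{O}(1-k)\to T_{\mathbb{P}^3}$. Take $\partial_3$ and $v=x_0^2\partial_0+x_1^2\partial_1+x_2^2\partial_2$, and let $R=\sum x_i\partial_i$ be the Euler field. The fields $\partial_3,v,R$ are dependent exactly when $(x_0,x_1,x_2)\in c\cdot\{0,1\}^3$ for some $c\in\mathbb{C}$, which defines seven lines through $p=[0:0:0:1]$. Moreover $[\partial_3,v]=0$, $[R,\partial_3]=-\partial_3$ and $[R,v]=v$. So $\mathcal{G}=\mathcal{O}(1)\oplus\mathcal{O}(-1)\subset T_{\mathbb{P}^3}$ is a foliation of rank $2$ with $K_{\mathcal{G}}=0$, and $X^\circ$ is the complement of the seven lines.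

Let us find tangent curves starting from a rational curve $f=[f_0:f_1:f_2:f_3]$ of degree $d\geq 1$ in $X^\circ$ that is not tangent to $\mathcal{G}$. We have $f^*\mathcal{G}=\mathcal{O}(d)\oplus\mathcal{O}(-d)$. First order deformations of $f$ are sections of $f^*T_X$, and those that move each point $f(z)$ along $\mathcal{G}$ form the space $H^0(f^*\mathcal{G})=H^0(\mathcal{O}(d))$. They integrate to the family $f_s=[f_0:f_1:f_2:f_3+s]$, $s\in H^0(\mathcal{O}(d))$. The graphs of the $f_s$ sweep out the surface
\[
V=\{(z,[f_0(z):f_1(z):f_2(z):t])\}\subset\mathbb{P}^1\times X^\circ ,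
\]
which is the total space of $\mathcal{O}(d)$ on $\mathbb{P}^1$. It has two properties. Its fibers over $\mathbb{P}^1$ are tangent to $\mathcal{G}$, by construction. And along the graph $\Gamma$ of $f$ its tangent bundle is $T_V|_\Gamma\cong\mathcal{O}(2)\oplus\mathcal{O}(d)$, which is ample. Here we see directly that the closure of $V$ in $\mathbb{P}^1\times\mathbb{P}^3$ is an algebraic surface, whose fibers, the lines through $p$, are the tangent curves we wanted. In general $V$ is only a germ of complex manifold along $\Gamma$; ampleness will then be the reason why its Zariski closure has the same dimension as $V$. A second complication, invisible here, is that $f^*\mathcal{G}$ may also have trivial summands, which make $T_V|_\Gamma$ globally generated but not ample.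
\end{example}

\section{Preliminaries}\label{sec:prelim}

Complex manifolds are Hausdorff and second countable. A \emph{submanifold} is a locally closed embedded complex submanifold.

\subsection{Flow boxes and leaves}\label{ss:frob}
Let $\mathcal{E}\subset T_Y$ be a holomorphic subbundle of rank $k$ on a manifold $Y$. An \emph{integral manifold} is a submanifold whose tangent space at each point is the fiber of $\mathcal{E}$. If an integral manifold passes through every point, then $\mathcal{E}$ is \emph{involutive} (closed under the bracket), since the bracket of two vector fields tangent to a submanifold is tangent to it. Conversely, if $\mathcal{E}$ is involutive, the Frobenius theorem gives around each point a \emph{flow box}: a chart $(u,v)$ onto a polydisc in $\mathbb{C}^k\times\mathbb{C}^{\dim Y-k}$ with $\mathcal{E}=\ker dv$. The sets $v=\text{const}$ are the \emph{plaques}, and they patch to the \emph{leaves}, connected manifolds of dimension $k$ injectively immersed in $Y$. We use two consequences. Near a point of the overlap of two flow boxes, $v'$ is constant on the plaques of a small polydisc in the coordinates $(u,v)$, so $v'=\phi(v)$ with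 $\phi$ a local biholomorphism. And if $g:M\to Y$ is holomorphic with $M$ connected and $dg(T_M)\subset\mathcal{E}$, then $v\circ g$ is locally constant, so $g$ factors holomorphically through a leaf.

\subsection{Free rational curves}\label{ss:free}
Every vector bundle $E$ on $\mathbb{P}^1$ is a sum $\bigoplus\mathcal{O}(a_i)$. It is globally generated if and only if all $a_i\ge0$, equivalently $H^1(E(-1))=0$; it is ample if and only if all $a_i\ge1$, equivalently $H^1(E(-2))=0$; it is trivial if and only if $H^0(E(-1))=H^1(E(-1))=0$.

A holomorphic map $h:\mathbb{P}^1\to Y$ to a complex manifold is \emph{free} if $h^*T_Y$ is globally generated and \emph{very free} if $h^*T_Y$ is ample. For $h$ free, let $P_h\subset h^*T_Y$ be the sum of the summands of positive degree, let $P_h(z)\subset T_{h(z)}Y$ be its fiber at $z$, and put $\operatorname{pos}(h)=\operatorname{rk}P_h$. Write $h^*T_Y\cong P_h\oplus\mathcal{O}^l$.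
\begin{itemize}
\item[(P1)] The space $H^0(h^*\Omega_Y)$ has dimension $l=\dim Y-\operatorname{pos}(h)$ and evaluates at each $z$ isomorphically onto the annihilator $P_h(z)^\perp$. In particular $P_h$ does not depend on the splitting.
\item[(P2)] $dh(T_{\mathbb{P}^1})\subset P_h$, because $T_{\mathbb{P}^1}\cong\mathcal{O}(2)$ has no nonzero map to $\mathcal{O}^l$.
\item[(P3)] For $w\ne z$ in $\mathbb{P}^1$, evaluation at $z$ maps $H^0(h^*T_Y(-w))$ onto $P_h(z)$. Indeed, a section of $\mathcal{O}^l$ vanishing at $w$ is zero, and $P_h(-w)$ is globally generated.
\end{itemize}
By (P3) and (F4) below, $P_h(z)$ is the space of directions in which $h(z)$ moves when $h$ is deformed with another point $h(w)$ held fixed.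

\subsection{Deformations of maps}\label{ss:def}
We use the following standard facts.
\begin{itemize}
\item[(SC)] \emph{Semicontinuity and base change.} Let $p:\mathcal{C}\to S$ be proper and flat and $E$ a vector bundle on $\mathcal{C}$. Then $s\mapsto h^i(\mathcal{C}_s,E_s)$ is upper semicontinuous. If $S$ is a manifold and $h^0(\mathcal{C}_s,E_s)$ is constant, then $p_*E$ is locally free with fibers $H^0(\mathcal{C}_s,E_s)$. In particular being free, very free, or trivial is an open condition in families.
\item[(F1)] Fano manifolds are rationally connected (Campana; Koll\'ar--Miyaoka--Mori). A rationally connected projective manifold $X$ is simply connected, $H^1(X,\mathcal{O}_X)=0$, and any finite set of points lies on the image of a very free $f:\mathbb{P}^1\to X$ \cite[IV.3.9]{Kollar}.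
\item[(F2)] For $X$ projective, the scheme $\operatorname{Mor}(\mathbb{P}^1,X)$ is smooth at a free $f$, with tangent space $H^0(f^*T_X)$, and $\operatorname{ev}_z:g\mapsto g(z)$ is smooth at $f$, with differential the evaluation of sections at $z$. A general deformation of a free morphism avoids a given closed subset $\Sigma$ of codimension at least $2$ \cite[II.3]{Kollar}: if $M$ is the free locus of a component, the preimage of $\Sigma$ under the smooth map $M\times\mathbb{P}^1\to X$ has dimension at most $\dim M-1$ and cannot dominate $M$.
\item[(F3)] Let $\mathcal{C}\to S$ be proper and flat with $S$ a complex manifold, $0\in S$, and let $Y$ be a complex manifold. The holomorphic maps $\mathcal{C}_s\to Y$ are parametrized by a complex space $\operatorname{Hom}_S(\mathcal{C},Y\times S)$ over $S$, an open subspace of the relative Douady space (Douady, Pourcin). If $h_0:\mathcal{C}_0\to Y$ satisfies $H^1(h_0^*T_Y)=0$, this space is smooth over $S$ at $h_0$, and its fiber has tangent space $H^0(h_0^*T_Y)$. In particular it has a local section through $h_0$: after shrinking $S$, the map $h_0$ extends to a holomorphic map $\mathcal{C}\to Y$. Smoothness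 is tested by lifting along small extensions of Artin rings, with kernel $I\cong\mathbb{C}$. Lifts exist locally on $\mathcal{C}_0$ because $Y$ is smooth, two local lifts differ by a section of $h_0^*T_Y\otimes I$, and so the obstruction to a global lift lies in $H^1(h_0^*T_Y)\otimes I=0$.
\item[(F4)] Let $h:\mathbb{P}^1\to Y$ be free and $w\in\mathbb{P}^1$. By (F3) with $S$ a point, $\operatorname{Hom}(\mathbb{P}^1,Y)$ is a manifold near $h$. The differential of $\operatorname{ev}_w$ at $h$ is the evaluation $H^0(h^*T_Y)\to T_{h(w)}Y$, which is surjective. Hence the maps near $h$ that send $w$ to $h(w)$ form a manifold with tangent space $H^0(h^*T_Y(-w))$ at $h$.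
\end{itemize}
One consequence of (SC) deserves mention. Let $M^\circ$ be an irreducible variety of morphisms $f:\mathbb{P}^1\to X^\circ$. The splitting type of $f^*\mathcal{G}$ is determined by the numbers $h^0(f^*\mathcal{G}(k))$, $k\in\mathbb{Z}$. By quasi-compactness, $h^0$ vanishes uniformly for $k\ll0$ and $h^1$ vanishes uniformly for $k\gg0$, so only finitely many $k$ matter, and the splitting type is constant on a dense Zariski open subset.

\subsection{Gluing germs of submanifolds}
Twice we shall have submanifolds defined near each point of a closed set $\Gamma$ that agree near $\Gamma$ but may disagree away from it. They glue after shrinking.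

\begin{lemma}\label{lem:glue}
Let $Q$ be a complex manifold, $\Gamma\subset Q$ a closed subset, and $\{Q_i\}$ open subsets of $Q$ covering $\Gamma$. Let $S_i\subset Q_i$ be closed submanifolds with $\Gamma\cap Q_i\subset S_i$, such that $S_i$ and $S_j$ coincide near each point of $\Gamma\cap Q_i\cap Q_j$. Then there are an open neighborhood $Q'$ of $\Gamma$ and a closed submanifold $S\subset Q'$ containing $\Gamma$ such that
\begin{itemize}
\item[(a)] near each point of $Q'$, $S$ coincides with some $S_i$;
\item[(b)] near each point of $\Gamma\cap Q_i$, $S$ coincides with $S_i$.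
\end{itemize}
\end{lemma}

\begin{proof}
Replace $Q$ by $\bigcup Q_i$. Since $Q$ is paracompact, we may pass to a locally finite refinement, putting on each new open set the restriction of one $S_i$; for the original cover, (a) is then immediate and (b) follows from the compatibility hypothesis. So let $\{Q_i\}$ be locally finite, and choose closed sets $F_i\subset Q_i$ with $\bigcup F_i=Q$. Let $p\in\Gamma$. The $F_i$ are closed and locally finite, so $p$ has an open neighborhood $N_p$ that meets $F_i$ only if $p\in F_i$. Only finitely many $F_i$ contain $p$, so after shrinking $N_p$ we have $N_p\subset Q_i$ whenever $p\in F_i$, and the sets $S_i\cap N_p$ with $p\in F_i$ are all equal to one closed submanifold $S_p\ni p$ of $N_p$. If $N_p\cap N_{p'}$ contains a point $q$, choose $k$ with $q\in F_k$. Then $p,p'\in F_k$, so $S_p$ and $S_{p'}$ both equal $S_k$ on $N_p\cap N_{p'}$. Thus the $S_p$ glue to a closed submanifold $S$ of $Q'=\bigcup_pN_p$ satisfying (a), and (b) holds because near $p\in\Gamma\cap Q_i$ we have $S=S_k=S_i$ for any $k$ with $p\in F_k$.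
\end{proof}

\section{Rational curves and algebraicity}\label{sec:alg}

\subsection{Very free curves bound the Zariski closure}
A complex manifold mapping to projective space usually has a Zariski closure of larger dimension: the curve $Y_0=\{y=e^x\}\subset\mathbb{C}^2$ is Zariski dense in $\mathbb{P}^2$. A very free rational curve rules this out. A form of degree $m$ has only $md$ zeros on a rational curve of degree $d$, so it cannot vanish to higher order at a point through which such curves leave in all directions.

\begin{lemma}\label{lem:alg}
Let $Y$ be a connected complex manifold of dimension $e$ with a very free map $h:\mathbb{P}^1\to Y$, and let $\varphi:Y\to\mathbb{P}^N$ be holomorphic. Then the Zariski closure $W$ of $\varphi(Y)$ is irreducible of dimension at most $e$.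
\end{lemma}

\begin{proof}
If $W=W_1\cup W_2$ with $W_i$ closed, then one of the analytic sets $\varphi^{-1}(W_i)$ has nonempty interior, so it equals $Y$, and $W=W_i$. Thus $W$ is irreducible.

Let $y=h(0)$ and $d=\deg h^*\varphi^*\mathcal{O}(1)$. By (F4), the maps $h_b$ near $h$ with $h_b(0)=y$ form a manifold $B$, which we take connected, so that $\deg h_b^*\varphi^*\mathcal{O}(1)=d$ for all $b$. Fix $z\neq0$. By (F4) and (P3) with $P_h=h^*T_Y$, the map $B\to Y$, $b\mapsto h_b(z)$, is a submersion at $h$. So the curves $h_b(\mathbb{P}^1)$ cover a nonempty open subset of $Y$.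

Let $s\in H^0(W,\mathcal{O}_W(m))$ be such that $\varphi^*s$ vanishes to order at least $md+1$ at $y$. Then $h_b^*\varphi^*s$ is a section of $\mathcal{O}(md)$ vanishing to order at least $md+1$ at $0$, so it is zero. Hence $\varphi^*s$ vanishes on a nonempty open set, so on $Y$, and $s=0$ because $\varphi(Y)$ is Zariski dense in $W$. Therefore $H^0(W,\mathcal{O}_W(m))$ injects into $\mathcal{O}_{Y,y}/\mathfrak{m}_y^{md+1}$, and
\[
h^0(W,\mathcal{O}_W(m))\le\binom{md+e}{e}=O(m^e).
\]
The left side grows like $m^{\dim W}$, so $\dim W\le e$.
\end{proof}

\subsection{The distribution of positive directions}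
Freeness does not suffice in Lemma~\ref{lem:alg}. The surface $Y=\mathbb{P}^1\times Y_0$ carries the free curves $h(z)=(z,y_0)$ with $h^*T_Y=\mathcal{O}(2)\oplus\mathcal{O}$, and it is Zariski dense in $\mathbb{P}^1\times\mathbb{P}^2$. What remains true is that the positive directions $P_h$ are tangent to the submanifolds $\mathbb{P}^1\times\{y_0\}$, in which the curves are very free. The next lemma shows that this picture is general. The difficulty is that $P_h(z)$ depends on $h$ and not only on the point $h(z)$. The remedy is to keep only the curves with the largest number of positive directions: if two of them disagreed at a point, smoothing their union would give a curve with more.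

\begin{lemma}\label{lem:pos}
Let $Y$ be a complex manifold of pure dimension that admits free maps $\mathbb{P}^1\to Y$, let $\nu$ be the maximum of $\operatorname{pos}(h)$ over all of them, and assume $\nu\ge1$. Call $h$ \emph{maximal} if it is free with $\operatorname{pos}(h)=\nu$.
\begin{itemize}
\item[(i)] If $h_1,h_2$ are maximal and $h_1(z_1)=h_2(z_2)$, then $P_{h_1}(z_1)=P_{h_2}(z_2)$.
\item[(ii)] The union $\Omega$ of the images of all maximal maps is open, and there is an involutive holomorphic subbundle $\mathcal{D}\subset T_\Omega$ of rank $\nu$ with $h^*\mathcal{D}=P_h$ for all maximal $h$.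
\item[(iii)] Every leaf $L$ of $\mathcal{D}$ admits a very free map $\mathbb{P}^1\to L$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\mathcal{C}\to\mathbb{D}$ be the blow-up of $\mathbb{P}^1\times\mathbb{D}$, with $\mathbb{D}$ a disc, at a point over $0$. Then $\mathcal{C}_t\cong\mathbb{P}^1$ for $t\ne0$, and $\mathcal{C}_0=C_1\cup C_2$ is the union of the strict transform $C_1$ and the exceptional curve $C_2$, two copies of $\mathbb{P}^1$ meeting in a node. Identify $C_i$ with $\mathbb{P}^1$ so that the node corresponds to $z_i$, let $h_0:\mathcal{C}_0\to Y$ be given by $h_i$ on $C_i$, and put $E=h_0^*T_Y$, $E_i=E|_{C_i}=h_i^*T_Y$. In the sequence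
\[
0\to E_2(-z_2)\to E\to E_1\to0
\]
both outer terms have $H^1=0$ by freeness, so $H^1(E)=0$. By (F3), after shrinking $\mathbb{D}$ the map $h_0$ extends to $H:\mathcal{C}\to Y$; put $h_t=H|_{\mathcal{C}_t}$.

Let $\sigma$ be a section of $\mathcal{C}\to\mathbb{D}$ meeting $\mathcal{C}_0$ in a point of $C_1$ other than the node. Twisting the sequence by $\mathcal{O}(-\sigma)$, which is trivial on $C_2$ and of degree $-1$ on $C_1$, gives $0\to E_2(-1)\to E(-\sigma)\to E_1(-1)\to0$, so $H^1(E(-\sigma))=0$. By (SC), $H^1(h_t^*T_Y(-1))=0$ for small $t\ne0$, so $h_t$ is free.

A section of $E^*$ is a pair of sections of $E_1^*$ and $E_2^*$ that agree at the node. By (P1),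
\[
h^0(E^*)=\dim\bigl(P_{h_1}(z_1)^\perp\cap P_{h_2}(z_2)^\perp\bigr)=\dim Y-\dim\bigl(P_{h_1}(z_1)+P_{h_2}(z_2)\bigr).
\]
By (P1) and (SC), $\dim Y-\operatorname{pos}(h_t)=h^0(h_t^*\Omega_Y)\le h^0(E^*)$. Hence $\nu\ge\operatorname{pos}(h_t)\ge\dim(P_{h_1}(z_1)+P_{h_2}(z_2))$. Both subspaces have dimension $\nu$, so they are equal.

(ii) By (i), each $y\in\Omega$ has a well defined subspace $\mathcal{D}_y=P_h(z)$, for any maximal $h$ with $h(z)=y$. Fix such $h$ and $z$, and let $B$ be a small neighborhood of $h$ in $\operatorname{Hom}(\mathbb{P}^1,Y)$, a manifold by (F4). By (SC), after shrinking $B$ all $h_b$, $b\in B$, are free with $h^0(h_b^*\Omega_Y)\le h^0(h^*\Omega_Y)$, so $\operatorname{pos}(h_b)\ge\nu$ and $h_b$ is maximal. Let $p:B\times\mathbb{P}^1\to B$ be the projection and $\operatorname{ev}:B\times\mathbb{P}^1\to Y$ the evaluation. Since $h^0(h_b^*\Omega_Y)$ is constant, (SC) and (P1) show that $p^*p_*\operatorname{ev}^*\Omega_Y\to\operatorname{ev}^*\Omega_Y$ is a map of vector bundles, injective on fibers, whose annihilator $\mathcal{P}\subset\operatorname{ev}^*T_Y$ is a holomorphic subbundle with fiber $P_{h_b}(z')=\mathcal{D}_{h_b(z')}$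 at $(b,z')$. The map $\operatorname{ev}$ is a submersion by (F4). So its image is open, which shows that $\Omega$ is open, and it has a local holomorphic section $\tau$ near $y$, which shows that $\mathcal{D}=\tau^*\mathcal{P}$ is holomorphic near $y$.

For involutivity we construct an integral manifold through $y$. Choose $w\ne z$ and let $B'=\{b\in B:h_b(w)=h(w)\}$. By (F4), applied at each of its points, $B'$ is a manifold with tangent spaces $H^0(h_b^*T_Y(-w))$. By (P3), the differential of $B'\to Y$, $b\mapsto h_b(z)$, at $b$ has image exactly $\mathcal{D}_{h_b(z)}$. The map has constant rank $\nu$, so the image of a small neighborhood of $h$ is a submanifold through $y$, and its tangent spaces are the fibers of $\mathcal{D}$.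

(iii) A point of $L$ lies on the image of a maximal $h$. By (P2), $dh(T_{\mathbb{P}^1})\subset h^*\mathcal{D}$, so $h$ factors through $L$, and $h^*T_L=h^*\mathcal{D}=P_h$ is ample.
\end{proof}

\subsection{A criterion for tangent curves}
From now on $X$ is a Fano manifold of dimension $n$ and $\mathcal{G}$ is a foliation of rank $r>0$ on $X$. The hypothesis $K_{\mathcal{G}}\equiv0$ will not be used before Section~\ref{sec:proof}.

Let $S$ be a projective manifold. We say that a submanifold $Y\subset S\times X^\circ$ is \emph{leafwise over $S$} if its vertical tangent vectors lie in $\mathcal{G}$: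
\begin{equation}\label{eq:leafwise}
T_{(s,x)}Y\cap(0\oplus T_xX)\subset0\oplus\mathcal{G}_x\qquad\text{for all }(s,x)\in Y .
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $S$ be a projective manifold and $Y\subset S\times X^\circ$ a submanifold of pure dimension that is leafwise over $S$. If there is a free map $h:\mathbb{P}^1\to Y$ with $\operatorname{pos}(h)>\dim S$, then there is a curve on $X$ tangent to $\mathcal{G}$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:pos} to $Y$. We have $\nu\ge\operatorname{pos}(h)>\dim S$, and we obtain a connected manifold $L$ of dimension $\nu$, an immersion $\iota:L\to Y$, and a very free map $\mathbb{P}^1\to L$. Let $W$ be the Zariski closure of $\iota(L)$ in the projective variety $S\times X$. By Lemma~\ref{lem:alg}, $W$ is irreducible and $\dim W\le\nu$. Since $\iota(L)$ is Zariski dense, there is a point of $L$ whose image $p=(s,x)$ lies in $W_{\mathrm{reg}}$. Near that point $\iota$ is an immersion of a manifold of dimension $\nu$ into a manifold of dimension at most $\nu$. So $\dim W=\nu$ and $\iota$ is a local biholomorphism onto a classically open neighborhood $W'$ of $p$ in $W_{\mathrm{reg}}$.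 In particular $W'$ is a submanifold of $Y$.

The point $s$ is cut out in $S$ by $\dim S$ local equations, so every component of $W\cap(\{s\}\times X)$ through $p$ has dimension at least $\nu-\dim S\ge1$. Choose in it an irreducible curve $\{s\}\times C$ through $p$. For a smooth point $q$ of $C$ close to $x$ we have $(s,q)\in W'$, so $0\oplus T_qC\subset T_{(s,q)}W'\subset T_{(s,q)}Y$, and \eqref{eq:leafwise} gives $T_qC\subset\mathcal{G}_q$. On the irreducible curve $C'=C_{\mathrm{reg}}\cap X^\circ$, the algebraic bundle map $T_{C'}\to(T_X/\mathcal{G})|_{C'}$ therefore vanishes at infinitely many points, so it is zero.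
\end{proof}

\section{Families on which the foliation has a positive summand}\label{sec:positive}

\begin{proposition}\label{prop:A}
Let $M$ be an irreducible component of $\operatorname{Mor}(\mathbb{P}^1,X)$ containing a very free morphism. Suppose that for general $f\in M$ the bundle $f^*\mathcal{G}$ has a summand $\mathcal{O}(b)$ with $b>0$. Then there is a curve tangent to $\mathcal{G}$.
\end{proposition}

We follow Example~\ref{ex:P3}. A first attempt is to thicken the graph of $f$ by the whole germ of the leaf through each $f(z)$. The resulting manifold has tangent bundle $\mathcal{O}(2)\oplus f^*\mathcal{G}$ along the graph, and the negative summands of $f^*\mathcal{G}$ destroy freeness. So we keep only the part that actual deformations of $f$ sweep out.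

\begin{proof}
Let $M^\circ\subset M$ be the set of very free $f$ with $f(\mathbb{P}^1)\subset X^\circ$ and with $f^*\mathcal{G}$ of generic splitting type
\[
f^*\mathcal{G}\cong P\oplus\mathcal{O}^m\oplus N,
\]
where $P$ is ample of rank $a\ge1$ and $N$ has only negative summands. After shrinking, $M^\circ$ is a nonempty open subset of $\operatorname{Mor}(\mathbb{P}^1,X)$, smooth by (F2). Let $(f^*\mathcal{G})^+\cong P\oplus\mathcal{O}^m$ be the subbundle of $f^*\mathcal{G}$ generated by global sections.

\emph{Step 1: deformations along the leaves.} The subspaces $\mathcal{T}_f=H^0(f^*\mathcal{G})\subset H^0(f^*T_X)=T_fM^\circ$ have constant dimension, so by (SC) they form a subbundle $\mathcal{T}\subset T_{M^\circ}$. A section of $f^*T_X$ lies in $\mathcal{T}_f$ if and only if its value at each $z$ lies in $\mathcal{G}_{f(z)}$, that is,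
\[
\mathcal{T}=\bigcap_{z\in\mathbb{P}^1}(d\operatorname{ev}_z)^{-1}(\mathcal{G}).
\]
Each $\operatorname{ev}_z:M^\circ\to X^\circ$ is a submersion, so $(d\operatorname{ev}_z)^{-1}(\mathcal{G})$ is an involutive subbundle, locally equal to $\ker d(v\circ\operatorname{ev}_z)$ for a flow box $(u,v)$ of $\mathcal{G}$. The bracket of two sections of $\mathcal{T}$ lies in each of these subbundles, so $\mathcal{T}$ is involutive. Fix $f\in M^\circ$ and let $\mathcal{L}$ be the plaque of $\mathcal{T}$ through $f$ in some flow box.

\emph{Step 2: the sweep has constant rank.} Consider
\[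
\varepsilon:\mathcal{L}\times\mathbb{P}^1\to\mathbb{P}^1\times X^\circ,\qquad(g,z)\mapsto(z,g(z)).
\]
Its differential at $(g,z)$ sends $(s,\eta)\in H^0(g^*\mathcal{G})\oplus T_z\mathbb{P}^1$ to $(\eta,dg(\eta)+s(z))$. As $s$ varies, $s(z)$ runs through the fiber $(g^*\mathcal{G})^+_z$, so
\begin{equation}\label{eq:image}
\operatorname{im}d\varepsilon_{(g,z)}=\{(\eta,dg(\eta))\}\oplus\bigl(0\oplus(g^*\mathcal{G})^+_z\bigr).
\end{equation}
This has dimension $k=1+a+m$ at every point, and its vertical part lies in $0\oplus\mathcal{G}_{g(z)}$.

\emph{Step 3: a manifold containing the graph.} The image of $\varepsilon$ need not be a submanifold, since different local branches may cross, so we glue the local images along the graph $\Gamma=\{(z,f(z))\}$, a compact subset of $Q=\mathbb{P}^1\times X^\circ$. By the constant rank theorem, for each $z$ there are neighborhoods $N_z$ of $(f,z)$ and $Q_z$ of $(z,f(z))$ such that $S_z=\varepsilon(N_z)\cap Q_z$ is a closed submanifold of $Q_z$ of dimension $k$, whose tangent space at $\varepsilon(g,z')$, for $(g,z')\in N_z$, is $\operatorname{im}d\varepsilon_{(g,z')}$. Intersecting $Q_z$ with $\{z':(f,z')\in N_z\}\times X^\circ$,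 we may assume that $(z',f(z'))\in Q_z$ implies $(f,z')\in N_z$. Then $\Gamma\cap Q_z\subset S_z$. Let $p=(z',f(z'))\in Q_{z_1}\cap Q_{z_2}$. Then $(f,z')\in N_{z_1}\cap N_{z_2}$, and the image of a small neighborhood of $(f,z')$ is a submanifold of dimension $k$ through $p$ contained in $S_{z_1}$ and in $S_{z_2}$. It is open in both, so $S_{z_1}$ and $S_{z_2}$ coincide near $p$. Lemma~\ref{lem:glue} gives a submanifold $V\subset Q$ containing $\Gamma$. By part (a) of the lemma and \eqref{eq:image}, $V$ has pure dimension $k$ and is leafwise over $\mathbb{P}^1$.

\emph{Step 4: positivity.} Let $\gamma:\mathbb{P}^1\to V$, $\gamma(z)=(z,f(z))$. By part (b) of Lemma~\ref{lem:glue} and \eqref{eq:image} at $(f,z)$,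
\[
\gamma^*T_V=d\gamma(T_{\mathbb{P}^1})\oplus\bigl(0\oplus(f^*\mathcal{G})^+\bigr)\cong\mathcal{O}(2)\oplus P\oplus\mathcal{O}^m .
\]
So $\gamma$ is free with $\operatorname{pos}(\gamma)=1+a\ge2>\dim\mathbb{P}^1$, and Proposition~\ref{prop:criterion} applies with $S=\mathbb{P}^1$ and $Y=V$.
\end{proof}

\section{The leafwise graph and the trivial case}\label{sec:graph}

When $f^*\mathcal{G}$ is trivial, the construction of Section~\ref{sec:positive} gives $\operatorname{pos}(\gamma)=1$ and the criterion is silent. Triviality of $\mathcal{G}$ on many rational curves should mean that $\mathcal{G}$ is trivial, and the natural way to prove this is to find a flat connection on $\mathcal{G}$. Normal bundles of leaves of foliations are flat. So we realize $\mathcal{G}$ as the normal bundle of a copy of $X^\circ$ in a larger manifold $\mathfrak{X}$, and we ask Lemma~\ref{lem:pos} for a foliation of $\mathfrak{X}$ to which this copy is tangent. The manifold $\mathfrak{X}$ consists of pairs of points on a common leaf. Since leaves can return close to themselves, the set of all such pairs need not be a submanifold, and we take only a germ along the diagonal $\Delta\subset X^\circ\times X^\circ$.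

\begin{lemma}\label{lem:graph}
There is a submanifold $\mathfrak{X}\subset X^\circ\times X^\circ$ of pure dimension $n+r$ that contains $\Delta$, is leafwise over the first factor $S=X$, and satisfies
\begin{equation}\label{eq:graph}
T_{\mathfrak{X}}|_\Delta=T_\Delta\oplus(0\oplus\mathcal{G}|_{X^\circ}),\qquad\text{hence}\qquad N_{\Delta/\mathfrak{X}}\cong\mathcal{G}|_{X^\circ}.
\end{equation}
\end{lemma}

\begin{proof}
For a flow box $B\subset X^\circ$ of $\mathcal{G}$ with coordinates $(u,v)$, let $S_B=\{(x,y)\in B\times B:v(x)=v(y)\}$. This is a closed submanifold of $B\times B$ of dimension $n+r$ containing the diagonal of $B$, and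
\[
T_{(x,y)}S_B=\{(\xi,\eta):dv_x(\xi)=dv_y(\eta)\}.
\]
Setting $\xi=0$ shows that the vertical part is $0\oplus\mathcal{G}_y$. For $x=y$ the condition reads $\eta-\xi\in\mathcal{G}_x$, and $(\xi,\eta)=(\xi,\xi)+(0,\eta-\xi)$ is the decomposition in \eqref{eq:graph}. If $x\in B\cap B'$, then on a small neighborhood $B''$ of $x$ we have $v'=\phi(v)$ with $\phi$ injective (Section~\ref{ss:frob}), so $S_B$ and $S_{B'}$ coincide on $B''\times B''$. Apply Lemma~\ref{lem:glue} to $\Gamma=\Delta$, $Q=X^\circ\times X^\circ$ and the $S_B\subset B\times B$.
\end{proof}

\begin{example}\label{ex:graph}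
Let $\mathcal{G}=\mathcal{O}_X\cdot\xi$ be as in Example~\ref{ex:P2}. The map $\Phi(x,t)=(x,\exp(t\xi)x)$ sends a neighborhood of $(x_0,0)$ in $X^\circ\times\mathbb{C}$ into $S_B$, and its differential $(\eta,c)\mapsto(\eta,\eta+c\,\xi(x_0))$ is an isomorphism onto $T_{(x_0,x_0)}S_B$. So near the diagonal $\mathfrak{X}$ is foliated by the slices $t=\text{const}$, which are graphs of the automorphisms $\exp(t\xi)$. The diagonal is the slice $t=0$, and the normal field $\partial_t$ along it is $\xi$. The second case of the next proof runs this picture backward, from the foliation of $\mathfrak{X}$ to the vector fields.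
\end{example}

\begin{proposition}\label{prop:B}
Assume that for every irreducible component $M$ of $\operatorname{Mor}(\mathbb{P}^1,X)$ containing a very free morphism, $f^*\mathcal{G}\cong\mathcal{O}^r$ for general $f\in M$. Then either there is a curve tangent to $\mathcal{G}$, or $\mathcal{G}\cong\mathcal{O}_X^r$.
\end{proposition}

\begin{proof}
Let $\mathcal{F}$ be the set of very free $f:\mathbb{P}^1\to X$ with $f(\mathbb{P}^1)\subset X^\circ$ and $f^*\mathcal{G}$ trivial. It is Zariski open in $\operatorname{Mor}(\mathbb{P}^1,X)$ by (SC). By (F2) the evaluation $\mathcal{F}\times\mathbb{P}^1\to X$ is smooth, hence open, so $U=\bigcup_{f\in\mathcal{F}}f(\mathbb{P}^1)\subset X^\circ$ is Zariski open in $X$.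

We claim that $U$ meets every prime divisor $D$, so that $\operatorname{codim}(X\setminus U)\ge2$. By (F1) there is a very free $f_0$ whose image contains a point of $D$ and a point outside $D$, so $\deg f_0^*\mathcal{O}(D)>0$. A general $f$ in the component of $f_0$ belongs to $\mathcal{F}$, by (F2) and the assumption, and it has $\deg f^*\mathcal{O}(D)=\deg f_0^*\mathcal{O}(D)>0$. So $f(\mathbb{P}^1)\subset U$ meets $D$. This is where the assumption is needed for \emph{every} component $M$.

For $f\in\mathcal{F}$ let $h_f=(f,f):\mathbb{P}^1\to\Delta\subset\mathfrak{X}$. By \eqref{eq:graph}, $h_f^*T_{\mathfrak{X}}=h_f^*T_\Delta\oplus f^*\mathcal{G}\cong f^*T_X\oplus\mathcal{O}^r$ with $f^*T_X$ ample. So $h_f$ is free, $\operatorname{pos}(h_f)=n$, and $P_{h_f}=h_f^*T_\Delta$. Let $\nu\ge n$ be the maximum of $\operatorname{pos}(h)$ over all free $h:\mathbb{P}^1\to\mathfrak{X}$.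

If $\nu>n$, Proposition~\ref{prop:criterion} with $S=X$ and $Y=\mathfrak{X}$ gives a curve tangent to $\mathcal{G}$.

Suppose $\nu=n$. Then all $h_f$ are maximal. Lemma~\ref{lem:pos} gives an involutive subbundle $\mathcal{D}$ of rank $n$ on an open subset of $\mathfrak{X}$ containing the diagonal $\Delta_U$ of $U$, and $\mathcal{D}_{(x,x)}=P_{h_f}(z)=T_{(x,x)}\Delta$ for $x=f(z)\in U$. Thus $\Delta_U$ is an integral manifold of $\mathcal{D}$, and $(T_{\mathfrak{X}}/\mathcal{D})|_{\Delta_U}=N_{\Delta_U/\mathfrak{X}}\cong\mathcal{G}|_U$.

This bundle is flat. Cover $\Delta_U$ by flow boxes $(a,b)$ of $\mathcal{D}$, with $b$ taking values in $\mathbb{C}^r$ and $\mathcal{D}=\ker db$. Then $db$ trivializes $T_{\mathfrak{X}}/\mathcal{D}$ on the box. Near a point of an overlap, $b'=\psi(b)$, so the transition matrix is the Jacobian of $\psi$ evaluated at $b$. Since $db$ kills $T_{\Delta_U}$, the function $b$ is locally constant on $\Delta_U$, and so are the transition matrices. (The resulting flat connection is the Bott connection $\nabla_\xi\bar s=\overline{[\xi,s]}$, $\xi\in\mathcal{D}$.) The sections with locally constant coordinates form a local system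 of rank $r$ on $U$ that generates $\mathcal{G}|_U$. Removing a closed analytic subset of codimension at least $2$ from a connected manifold does not change the fundamental group, so $U$ is simply connected by (F1). Hence the local system is constant, and $\mathcal{G}|_U$ has a holomorphic frame $\xi_1,\dots,\xi_r$.

By Hartogs' theorem the $\xi_i$ extend to holomorphic vector fields on $X$, which are algebraic by GAGA. Their images in $T_X/\mathcal{G}$ vanish on $U$, hence vanish, as $T_X/\mathcal{G}$ is torsion free. We get an injective map $\mathcal{O}_X^r\to\mathcal{G}$ that is an isomorphism over $U$. It is surjective: a section $s$ of $\mathcal{G}$ over an open set $X'$ equals $\sum c_i\xi_i$ on $X'\cap U$, the regular functions $c_i$ extend to $X'$ since $X'\setminus U$ has codimension at least $2$, and the identity of vector fields persists on $X'$.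
\end{proof}

\section{Foliations generated by global vector fields}\label{sec:groups}

\begin{proposition}\label{prop:C}
If $\mathcal{G}\cong\mathcal{O}_X^r$, there is a curve tangent to $\mathcal{G}$.
\end{proposition}

Let $\mathfrak{h}=H^0(X,\mathcal{G})\subset H^0(X,T_X)$. It is a Lie subalgebra of dimension $r>0$, and $\mathcal{G}=\mathfrak{h}\otimes\mathcal{O}_X$. A map of vector bundles that is injective as a map of sheaves has locally free cokernel at $x$ exactly when it is injective on fibers at $x$. Hence
\[
X^\circ=\{x\in X:\mathfrak{h}\to T_xX\text{ is injective}\},\qquad\mathcal{G}_x=\{\xi(x):\xi\in\mathfrak{h}\}\quad(x\in X^\circ).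
\]
If $\mathfrak{h}$ contains the Lie algebra of a positive-dimensional algebraic group of automorphisms, its orbits give tangent curves. Example~\ref{ex:P2} shows that it may contain none. We first show that this can only happen when $\mathfrak{h}$ is abelian, and then that in the abelian case the obstruction disappears after restricting to a minimal orbit.

\subsection{Facts on algebraic groups}
The group $\operatorname{Aut}^0(X)$ is a linear algebraic group with Lie algebra $H^0(X,T_X)$. Indeed, $H^1(X,\mathcal{O}_X)=0$ gives $\operatorname{Pic}(X)\subset H^2(X,\mathbb{Z})$, so the connected group fixes the class of a very ample line bundle and acts through the closed subgroup of $PGL_{N+1}$ that preserves the corresponding embedded $X\subset\mathbb{P}^N$. We identify $\xi$ in the Lie algebra with the vector field whose flow is $\exp(t\xi)$. Brackets correspond up to sign, and $\operatorname{Ad}g$ corresponds to the push-forward $g_*$. Let $H$ be a linear algebraic group over $\mathbb{C}$.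
\begin{itemize}
\item[(G1)] For a closed subgroup $H'\subset H$, we have $\xi\in\operatorname{Lie}H'$ if and only if $\exp(t\xi)\in H'$ for all $t$. Hence $\operatorname{Lie}$ commutes with intersections of closed subgroups.
\item[(G2)] If $H$ is connected and acts on a variety, each orbit $Hx$ is smooth and open in its closure, the boundary is a union of orbits of smaller dimension, and $H/H_x\cong Hx$. The evaluation $\operatorname{Lie}H\to T_x(Hx)$ is surjective with kernel $\operatorname{Lie}H_x$.
\item[(G3)] If $H$ is connected, the commutator group $(H,H)$ is closed and connected with Lie algebra $[\operatorname{Lie}H,\operatorname{Lie}H]$ \cite[7.8]{Borel}.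
\item[(G4)] If $H$ is connected and commutative, then $H=T\times U$ with $T$ a torus and $U$ a vector group, and every closed connected subgroup is the product of a subtorus of $T$ and a linear subspace of $U$.
\item[(G5)] (Sumihiro) A normal variety with an action of a torus is covered by invariant affine open subsets.
\item[(G6)] (Rosenlicht) If $H$ is connected and acts on an irreducible variety $D$, invariant rational functions separate general orbits. In particular, if $\mathbb{C}(D)^H=\mathbb{C}$, there is a dense orbit.
\end{itemize}

\subsection{The algebraic hull and the non-abelian case}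
Let $A\subset\operatorname{Aut}^0(X)$ be the intersection of all closed subgroups whose Lie algebra contains $\mathfrak{h}$. By (G1), $\mathfrak{a}=\operatorname{Lie}A\supset\mathfrak{h}$, and $A$ is connected, since $A^0$ has the same Lie algebra.

\begin{lemma}\label{lem:hull}
The subalgebra $\mathfrak{h}$ is $\operatorname{Ad}(A)$-stable, $X^\circ$ is $A$-stable, and $[\mathfrak{a},\mathfrak{a}]=[\mathfrak{h},\mathfrak{h}]$.
\end{lemma}

\begin{proof}
Put $\mathfrak{d}=[\mathfrak{h},\mathfrak{h}]$ and $H_1=\{g\in A:(\operatorname{Ad}g-1)\mathfrak{h}\subset\mathfrak{d}\}$, a closed subset of $A$. For $g\in H_1$, $\operatorname{Ad}g$ maps $\mathfrak{h}$ into itself, so it restricts to an automorphism of $\mathfrak{h}$ and preserves $\mathfrak{d}$. Thus $H_1$ is the set of $g$ that stabilize $\mathfrak{h}$ and $\mathfrak{d}$ and act trivially on $\mathfrak{h}/\mathfrak{d}$, which is a subgroup. For $\xi\in\mathfrak{h}$, the operator $\operatorname{Ad}\exp(t\xi)-1=\sum_{k\ge1}t^k(\operatorname{ad}\xi)^k/k!$ maps $\mathfrak{h}$ into $\mathfrak{d}$, so $\xi\in\operatorname{Lie}H_1$ by (G1). By minimality $H_1=A$. Hence $\mathfrak{h}$ and $\mathfrak{d}$ are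 $\operatorname{Ad}(A)$-stable, and differentiating the condition gives $[\mathfrak{a},\mathfrak{h}]\subset\mathfrak{d}$. From $dg(\xi(x))=(\operatorname{Ad}g\,\xi)(gx)$ we see that $X^\circ$ is $A$-stable.

Now let $H_2=\{g\in A:(\operatorname{Ad}g-1)\mathfrak{a}\subset\mathfrak{d}\}$, the kernel of the action of $A$ on $\mathfrak{a}/\mathfrak{d}$, a closed subgroup. For $\xi\in\mathfrak{h}$, $\operatorname{ad}\xi$ maps $\mathfrak{a}$ into $\mathfrak{d}$, so the same series shows $\xi\in\operatorname{Lie}H_2$. Hence $H_2=A$ and $[\mathfrak{a},\mathfrak{a}]\subset\mathfrak{d}$.
\end{proof}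

Suppose that $\mathfrak{h}$ is not abelian and let $R=(A,A)$. By (G3) and Lemma~\ref{lem:hull}, $R$ is closed and connected with $0\ne\operatorname{Lie}R=[\mathfrak{h},\mathfrak{h}]\subset\mathfrak{h}$. For $x\in X^\circ$, the orbit $Rx$ lies in $X^\circ$, has positive dimension because $\operatorname{Lie}R\to T_xX$ is injective, and has tangent spaces contained in $\mathcal{G}$ by (G2). Any irreducible curve through $x$ in $\overline{Rx}$ has its general point in the open subset $Rx$, so it is tangent to $\mathcal{G}$.

\subsection{The abelian case: a minimal orbit}
Assume from now on that $\mathfrak{h}$ is abelian. Then $\mathfrak{a}$ is abelian by Lemma~\ref{lem:hull}, and $A$ is commutative by (G3). Let $O=Ax_0$ be an orbit of minimal dimension among the $A$-orbits in $X^\circ$, and let $Z=\overline{O}$. By commutativity the stabilizer $A_{x_0}$ fixes every point of $O$, hence of $Z$. So $A'=A/A_{x_0}$ acts on $Z$, and $O\cong A'$ is a free orbit. Write $A'=T'\times U'$ as in (G4) and $e=\dim A'=\dim Z$. Since $x_0\in X^\circ$, we have $\mathfrak{h}\cap\operatorname{Lie}A_{x_0}=0$, so $\mathfrak{h}$ maps isomorphically onto a subspace $\mathfrak{h}'\ne0$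 of $\operatorname{Lie}A'$. An element of $\mathfrak{h}$ and its image in $\mathfrak{h}'$ define the same vector field on $O$.

For $z\in Z$, the group $A_z$ is the preimage of $A'_z$, so the kernel of $\mathfrak{h}\to T_zX$, which is $\mathfrak{h}\cap\operatorname{Lie}A_z$, is isomorphic to $\mathfrak{h}'\cap\operatorname{Lie}A'_z$. The orbits in $Z\setminus O$ have smaller dimension than $O$, so by minimality they do not meet $X^\circ$. Therefore
\begin{equation}\label{eq:star}
\mathfrak{h}'\cap\operatorname{Lie}A'_z\neq0\qquad\text{for all }z\in Z\setminus O .
\end{equation}
This is what minimality buys: $\mathfrak{h}'$ meets the Lie algebras of algebraic subgroups. If one of these stabilizers has dimension one, its Lie algebra lies in $\mathfrak{h}'$. In Example~\ref{ex:P2}, \eqref{eq:star} fails for the open orbit, and for a minimal orbit $A'=\mathbb{C}^*$ and $\mathfrak{h}'=\operatorname{Lie}A'$.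

\begin{lemma}\label{lem:oneparam}
There is a closed connected one-dimensional subgroup $R\subset A'$ with $\operatorname{Lie}R\subset\mathfrak{h}'$.
\end{lemma}

Granting the lemma, $Rx_0\subset O\subset X^\circ$ is a one-dimensional orbit whose tangent spaces are values of elements of $\mathfrak{h}$. Its closure is a curve tangent to $\mathcal{G}$, and Proposition~\ref{prop:C} is proved.

\begin{proof}[Proof of Lemma~\ref{lem:oneparam}]
If $\mathfrak{h}'\cap\operatorname{Lie}U'\ne0$, any line in it is the Lie algebra of a subgroup $\mathbb{G}_a\subset U'$. So assume $\mathfrak{h}'\cap\operatorname{Lie}U'=0$. We look for a point of the boundary with one-dimensional stabilizer, that is, for a boundary divisor with a dense orbit.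

\emph{Step 1: a boundary divisor.} Let $\tilde Z\to Z$ be the normalization. The action of $A'$ lifts to $\tilde Z$, and $O$ is open in $\tilde Z$. The fibers of $\tilde Z\to Z$ are finite, so the stabilizer of a point of $\tilde Z$ has finite index in the stabilizer of its image, and \eqref{eq:star} holds for all $z\in\tilde Z\setminus O$. This set is nonempty, because $\tilde Z$ is projective and $O\cong A'$ is affine of positive dimension. It has pure codimension one. Otherwise there would be an affine open $Z'\subset\tilde Z$ with $Z'\setminus O$ nonempty of codimension at least $2$; then $Z'\cap O$ is affine and has the same regular functions as $Z'$ by normality, which forces $Z'\cap O=Z'$. Let $D$ be an irreducible component of $\tilde Z\setminus O$. It is $A'$-stable because $A'$ is connected, and $\dim D=e-1$.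

\emph{Step 2: a one-parameter subgroup fixing $D$.} For $z\in D$, (G4) writes $(A'_z)^0$ as the product of a subtorus of $T'$ and a subspace of $U'$. If the subtorus were trivial, \eqref{eq:star} would give $\mathfrak{h}'\cap\operatorname{Lie}U'\ne0$. So $z$ is fixed by some nontrivial homomorphism $\lambda:\mathbb{G}_m\to T'$. There are countably many $\lambda$, each fixed locus $D^\lambda$ is closed, and an irreducible complex variety is not a countable union of proper closed subsets. So some nontrivial $\lambda$ fixes $D$ pointwise.

\emph{Step 3: $\mathbb{C}(D)$ embeds equivariantly in $\mathbb{C}(\tilde Z)$.} The idea is that $D$ is birationally the quotient of $\tilde Z$ by $\lambda$. Let $K=\mathbb{C}(\tilde Z)^\lambda$. Since $\mathbb{C}(\tilde Z)=\mathbb{C}(A')$, we have $K=\mathbb{C}(A'/\lambda(\mathbb{G}_m))$, of transcendence degree $e-1$. Let $\Lambda=K\cap\mathcal{O}_{\tilde Z,D}$ be the ring of invariant rational functions that are regular at the generic point of $D$, and let $\rho:\Lambda\to\mathbb{C}(D)$ be the restriction. The group $A'$ commutes with $\lambda$ and preserves $D$, so it preserves $\Lambda$, and $\rho$ is $A'$-equivariant.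 We show that $\rho$ is an isomorphism.

By (G5) there is a $\lambda$-stable affine open $S\subset\tilde Z$ meeting $D$. The action of $\mathbb{G}_m$ grades $\mathcal{O}(S)$ by weights, the surjection $\mathcal{O}(S)\to\mathcal{O}(D\cap S)$ respects the gradings, and the target has only weight $0$. So $\mathcal{O}(S)^\lambda\subset\Lambda$ surjects onto $\mathcal{O}(D\cap S)$. Choose $y_1,\dots,y_{e-1}\in\Lambda$ whose restrictions to $D$ are algebraically independent.

Suppose $0\ne g\in\ker\rho$. The $e$ elements $y_1,\dots,y_{e-1},g$ of $K$ satisfy a nontrivial relation $\sum_jc_j(y)g^j=0$ with polynomials $c_j$, and after dividing by a power of $g$ we may assume that $c_0$ is a nonzero polynomial. Applying $\rho$ gives $c_0(\rho(y))=0$, which contradicts algebraic independence. So $\rho$ is injective. Consequently a nonzero $g\in\Lambda$ is a unit of the local ring $\mathcal{O}_{\tilde Z,D}$, so $g^{-1}\in\Lambda$, and $\Lambda$ is a field. Its image is a subfield of $\mathbb{C}(D)$ containing $\mathcal{O}(D\cap S)$, so $\rho$ is surjective.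

\emph{Step 4: conclusion.} By Step 3, $\mathbb{C}(D)^{A'}\cong\Lambda^{A'}\subset\mathbb{C}(\tilde Z)^{A'}=\mathbb{C}$, the last equality because $O$ is a dense orbit. By (G6), $A'$ has a dense orbit on $D$. For $z$ in this orbit, $\dim A'_z=e-(e-1)=1$, and $\lambda(\mathbb{G}_m)\subset A'_z$, so $(A'_z)^0=\lambda(\mathbb{G}_m)$. By \eqref{eq:star}, $\mathfrak{h}'$ meets the line $\operatorname{Lie}\lambda(\mathbb{G}_m)$ nontrivially, hence contains it. Take $R=\lambda(\mathbb{G}_m)$.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]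
Let $M$ be an irreducible component of $\operatorname{Mor}(\mathbb{P}^1,X)$ containing a very free morphism; such components exist by (F1). By (SC) and (F2), a general $f\in M$ is very free with image in $X^\circ$. Then $f^*\mathcal{G}$ is a vector bundle with determinant $f^*\det\mathcal{G}$, so
\[
\deg f^*\mathcal{G}=-K_{\mathcal{G}}\cdot f_*[\mathbb{P}^1]=0 ,
\]
and its splitting type is constant for general $f$. A bundle $\bigoplus\mathcal{O}(a_i)$ with all $a_i\le0$ and $\sum a_i\ge0$ is trivial. So either, for some $M$, the generic splitting type has a positive summand, and Proposition~\ref{prop:A} gives a tangent curve, or $f^*\mathcal{G}$ is trivial for general $f$ in every such $M$. In the second case Proposition~\ref{prop:B} gives a tangent curve or an isomorphism $\mathcal{G}\cong\mathcal{O}_X^r$, and then Proposition~\ref{prop:C} gives a tangent curve.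
\end{proof}

\begin{remark}[the role of the hypotheses]\label{rem:hyp}
Saturation gives $\operatorname{codim}(X\setminus X^\circ)\ge2$, which keeps general rational curves inside $X^\circ$, and it is used again at the end of the proof of Proposition~\ref{prop:B}. Closedness under the bracket makes $\mathcal{T}$ involutive, defines $\mathfrak{X}$, and makes $\mathfrak{h}$ a Lie algebra. The condition $r>0$ enters as $\mathfrak{h}\neq0$; the foliation $\mathcal{G}=0$ has trivial canonical class and no tangent curve.

The Fano hypothesis was used only through (F1), and Example~\ref{ex:abelian} shows that it cannot simply be dropped. The hypothesis $K_{\mathcal{G}}\equiv0$ was used only in this section, where $\deg f^*\mathcal{G}\ge0$ suffices. So the same proof works for every rationally connected projective manifold $X$ and every foliation $\mathcal{G}$ of positive rank with $K_{\mathcal{G}}\cdot f_*[\mathbb{P}^1]\le0$ for all very free $f:\mathbb{P}^1\to X$.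
\end{remark}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{Druel}
St\'ephane Druel, \emph{Some remarks on regular foliations with numerically trivial canonical class}, arXiv:1610.00754 (2016).

\bibitem{Kollar}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\end{thebibliography}
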